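\title{The maximum rank and the maximum layer of a random recursive tree}

\begin{abstract}
In a tree, the rank of a node is its distance to the nearest leaf, and the layer of a node is the number of rounds of simultaneous leaf removal after which the node is a leaf. We determine the maximum rank $R$ and the maximum layer $L$ of a random recursive tree on $n$ nodes. We prove, as conjectured by Stepanyants, Krapivsky, Hartle and Krioukov, that $R\approx\frac12\log n/\log\log n$ and $L\approx e\log n-\frac32\log\log n$. Both statements are proved in a sharper form: $R$ is concentrated on two consecutive values, located by the equation $\Gamma(2x-1/e)=n$, and two values are needed in general; and $L=e\log n-\frac32\log\log n+O(1)$ in $L^1$.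
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{random recursive tree} $T_n$, $n\ge 2$, is grown from a single node by adding $n-1$ further nodes one at a time, each new node being joined by an edge to an existing node chosen uniformly at random. We label the nodes $1,\dots,n$ in order of arrival and root the tree at node $1$. A \emph{leaf} is a node of degree $1$. Thus a node other than the root is a leaf exactly when it has no child, while the root is a leaf exactly when it has one child.

There are two natural ways to say how far inside a tree $T$ a node lies. The \emph{rank} of a node is its graph distance to the closest leaf. For the second, put $T^{(0)}=T$ and let $T^{(j+1)}$ be obtained from $T^{(j)}$ by removing all leaves of $T^{(j)}$ simultaneously. The \emph{layer} of a node is the index $j$ for which it is a leaf of $T^{(j)}$. The stripping may end with one isolated node, which is never a leaf; that node has no layer. Let $R$ be the maximum rank and $L$ the maximum layer in $T_n$, the latter taken over the nodes that have a layer. (Giving the isolated node a layer would change the maximum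 by at most $1$.)

The rank of a node never exceeds its layer: a node of layer $j\ge1$ loses a neighbor in the $j$th round, that neighbor has layer $j-1$, and induction gives a leaf within distance $j$. The two maxima can be far apart. Take a path on $k\ge2$ nodes and attach a new leaf to each of its nodes. The maximum rank is $1$, but after one round the path itself is left, and about $k/2$ further rounds are needed to remove it. One nearby leaf makes the rank small, whereas the layer is large as soon as two long branches leave the node.

Stepanyants, Krapivsky, Hartle and Krioukov \cite{SKHK} conjectured that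
\[
R\approx\frac12\,\frac{\log n}{\log\log n},\qquad L\approx e\log n-\frac32\log\log n ,
\]
with natural logarithms. We read the first relation to leading order and the second with an error of smaller order than $\log\log n$, both in probability. In this reading the conjecture is true.

\begin{theorem}\label{thm:main}
As $n\to\infty$, in probability,
\[
\frac{R}{\frac12\log n/\log\log n}\to1
\qquad\text{and}\qquad
\frac{L-e\log n+\frac32\log\log n}{\log\log n}\to0 .
\]
\end{theorem}

Both parts have sharper forms. An event holds \emph{with high probability} (w.h.p.) if its probability tends to $1$. Put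
\[
\nu_r(n)=\frac{n}{\Gamma(2r-\frac1e)} .
\]
Since $\Gamma$ increases from $1$ to $\infty$ on $[2,\infty)$, there is a unique $x_n$ with $2x_n-\frac1e\ge2$ and $\Gamma(2x_n-\frac1e)=n$. Let $r_n=\lfloor x_n+\frac12\rfloor$.

\begin{theorem}\label{thm:rank}
There are absolute constants $0<c<C$ such that for every $r=r(n)\sim\frac12\frac{\log n}{\log\log n}$,
\begin{equation}\label{eq:twosided}
1-e^{-c\,\nu_r(n)}-o(1)\ \le\ \mathbb{P}(R\ge r)\ \le\ C\,\nu_r(n)+o(1).
\end{equation}
Moreover $\mathbb{P}(R\in\{r_n-1,r_n\})\to1$. Along subsequences with $\nu_{r_n}(n)\to0$ we have $R=r_n-1$ w.h.p., and along subsequences with $\nu_{r_n}(n)\to\infty$ we have $R=r_n$ w.h.p. There is a sequence $n\to\infty$ along which no single value of $R$ has probability tending to $1$. In particular, w.h.p.,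
\begin{equation}\label{eq:expansion}
R=\frac12\,\frac{\log n}{\log\log n-\log\log\log n-1+o(1)} .
\end{equation}
\end{theorem}

\begin{theorem}\label{thm:layer}
$\mathbb{E}\,\bigl|L-e\log n+\tfrac32\log\log n\bigr|=O(1)$.
\end{theorem}

Theorem~\ref{thm:main} follows at once: its first part from \eqref{eq:expansion}, whose denominator is asymptotic to $\log\log n$, and its second part from Theorem~\ref{thm:layer} and Markov's inequality.

\subsection*{Why these orders of magnitude}
Each round of stripping shortens a longest path by two edges, so $L$ is half the diameter, and the diameter is at most twice the height. The expected number of nodes at depth $\alpha\log n$ is at most $n^{\alpha(1-\log\alpha)+o(1)}$ (Lemma~\ref{lem:counts}(c) and Stirling's formula), which tends to $0$ for $\alpha>e$; this explains the constant $e$. The term $-\frac32\log\log n$ is deeper, and we take it from the theorem of Addario-Berry and Ford \cite{ABF} on the expected height. What remains to be shown in Section~\ref{sec:layer} is that the diameter is twice the height up to an error bounded in $L^1$.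

For the rank, note that on average $n/2$ of the non-root nodes are leaves, so a ball of large radius without a leaf is a rare local configuration. The simplest such configuration is a hanging path. The expected number of nodes whose descendants form, with the node, a path on $\ell$ nodes is $n/(\ell+1)!$, and the middle node of such a path with $\ell=2r+1$ has rank at least $r$. One therefore guesses that $R$ is near the solution of $(2r)!=n$, that is, $2r\log r\approx\log n$, which is the conjectured value. Raising $r$ by one divides the count by about $(2r)^2$, so $R$ should live on few values; to decide on which, one needs the expected number of nodes of rank at least $r$ up to a constant factor. This number is of order $\nu_r(n)$. The constant $1/e$ is the probability that, in the continuous-time version of the tree, all children of a very old node have children of their own.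

Section~\ref{sec:basic} collects exact facts on $T_n$. Section~\ref{sec:yule} introduces the continuous-time tree and the probabilities of leafless neighborhoods in it. Sections~\ref{sec:upper} and~\ref{sec:lower} prove the two bounds in \eqref{eq:twosided}, and Section~\ref{sec:twopoint} deduces the rest of Theorem~\ref{thm:rank}. Throughout we use the standard facts $\Gamma(y+1)=y\Gamma(y)$, $\log\Gamma(y)=y\log y-y+O(\log y)$ and $\Gamma(y+\alpha)/\Gamma(y)\sim y^\alpha$ for fixed $\alpha$ as $y\to\infty$, and $\int_0^1u^{s-1}(1-u)^{m}\,du=m!\,\Gamma(s)/\Gamma(s+m+1)$.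

\section{Fringe subtrees}\label{sec:basic}

An \emph{increasing tree} on a finite set $A$ of integers is a tree on $A$, rooted at $\min A$, in which every child has a larger label than its parent. In $T_n$ the parents of the nodes $2,\dots,n$ are independent, the parent of $i$ being uniform on $\{1,\dots,i-1\}$. Hence $T_n$ is uniform among the $(n-1)!$ increasing trees on $[n]=\{1,\dots,n\}$, and a uniform increasing tree on an $m$-element set is a copy of $T_m$ after order-preserving relabeling ($T_1$ is a single node). Functions of increasing trees are always assumed invariant under such relabeling. The \emph{fringe subtree} $F_v$ consists of $v$ and its descendants, and $|F_v|$ is the \emph{fringe size} of $v$. Two fringe subtrees are disjoint or nested, and fringe sizes strictly decrease along a path away from the root.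

To \emph{reshape} an increasing tree at $v$ means to replace the edges inside $F_v$ by those of another increasing tree on the same vertex set. The result is an increasing tree, and for $u=v$ and for every $u\notin F_v$ the depth of $u$ and the vertex set of $F_u$ are unchanged. For $1\le\ell\le n-1$ let $Z_\ell$ be the set of nodes of fringe size $\ell$. The root is not in $Z_\ell$, and the trees $F_z$, $z\in Z_\ell$, are disjoint. Let $\mathcal G_\ell$ be the $\sigma$-field generated by the vertex sets of these trees and by all edges of $T_n$ not inside them.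

\begin{lemma}\label{lem:reshape}
\textup{(a)} Fix $v\in[n]$. Given the vertex set of $F_v$ and the edges of $T_n$ not inside $F_v$, the tree $F_v$ is a uniform increasing tree on its vertex set.

\textup{(b)} Given $\mathcal G_\ell$, the trees $F_z$, $z\in Z_\ell$, are independent uniform increasing trees on their vertex sets. A function of $T_n$ is $\mathcal G_\ell$-measurable if it is invariant under reshaping at each node of $Z_\ell$.
\end{lemma}

\begin{proof}
We prove (b); for (a) use the same argument with the single node $v$. Two trees in the same atom of $\mathcal G_\ell$ differ only in the edges inside the common vertex sets, so one is obtained from the other by reshaping at nodes of $Z_\ell$. Conversely, reshaping at $z\in Z_\ell$ does not leave the atom: the fringe vertex sets of $z$ and of the nodes outside $F_z$ do not change, and the other nodes of $F_z$ have fringe size less than $\ell$ before and after. So an atom is in bijection with the product, over $z\in Z_\ell$, of the sets of increasing trees on the vertex set of $F_z$, and $T_n$ is uniform on the atom.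
\end{proof}

\begin{lemma}\label{lem:counts}
Let $n\ge2$ and $\lambda_n=\sum_{i=1}^{n-1}\frac1i$, so that $\log n\le\lambda_n\le1+\log n$.

\textup{(a)} The expected number $e_n(m)$ of nodes $v\ne1$ with $|F_v|=m$ is $\frac{n}{m(m+1)}$ for $1\le m\le n-1$ and $0$ for $m\ge n$.

\textup{(b)} For every function $\varphi\ge0$ of increasing trees,
\begin{equation}\label{eq:fringe}
\mathbb{E}\sum_{w\ne1}\varphi(F_w)=n\sum_{m=1}^{n-1}\frac{\mathbb{E}\,\varphi(T_m)}{m(m+1)} .
\end{equation}

\textup{(c)} The expected number of nodes of depth $d$ is at most $\lambda_n^d/d!$, with equality for $d=1$.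

\textup{(d)} The size $\Sigma=|F_2|$ is uniform on $\{1,\dots,n-1\}$. Given $\Sigma$, the two components of $T_n$ minus the edge $\{1,2\}$ are independent copies of $T_{n-\Sigma}$ and $T_\Sigma$.
\end{lemma}

\begin{proof}
(a) We have $e_2(1)=1$. When node $n+1$ arrives, a node of fringe size $m$ grows with probability $m/n$, and the new node has fringe size $1$. So
\[
e_{n+1}(m)=e_n(m)\Bigl(1-\frac mn\Bigr)+e_n(m-1)\,\frac{m-1}n+\mathbf{1}_{\{m=1\}} .
\]
By induction the right side equals $\frac{n-1}2+1=\frac{n+1}2$ for $m=1$; it equals $\frac{n-m}{m(m+1)}+\frac1m=\frac{n+1}{m(m+1)}$ for $2\le m\le n-1$; and it equals $\frac1{n-1}\cdot\frac{n-1}n=\frac{n+1}{n(n+1)}$ for $m=n$.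

(b) By Lemma~\ref{lem:reshape}(a), $F_w$ is a copy of $T_m$ given $|F_w|=m$. Sum over $w$ and $m$ and use (a).

(c) A node of depth $d$ is the end of a chain $1<i_1<\dots<i_d\le n$ in which each node is the parent of the next, and a given chain is present with probability $\prod_j\frac1{i_j-1}$. In the expansion of $\lambda_n^d$ each such product occurs $d!$ times.

(d) An increasing tree with $|F_2|=s$ is given by the choice of the $s-1$ descendants of $2$ among $3,\dots,n$ and of an increasing tree on each of the two parts. There are $\binom{n-2}{s-1}(s-1)!\,(n-s-1)!=(n-2)!$ such trees for each $s$, and the product structure gives the independence.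
\end{proof}

Exactly one increasing tree on $\ell$ nodes is a path starting at its root. So \eqref{eq:fringe} gives the count $\frac{n}{\ell(\ell+1)}\cdot\frac1{(\ell-1)!}=\frac n{(\ell+1)!}$ of hanging paths used in the introduction.

\section{The maximum layer}\label{sec:layer}

The layer reduces to the diameter by a deterministic identity.

\begin{lemma}\label{lem:diam}
In a tree $T$ with at least two nodes and diameter $D$, the maximum layer is $\lceil D/2\rceil-1$.
\end{lemma}

\begin{proof}
We use induction on $D$. If $D=1$, the tree is an edge and both nodes have layer $0$. If $D=2$, it is a star; the leaves have layer $0$ and the center becomes isolated. Let $D\ge3$, and let $D'$ be the diameter of the tree $T'=T^{(1)}$. The inner nodes of a longest path of $T$ form a path in $T'$, so $D'\ge D-2\ge1$. The two ends of a longest path of $T'$ are distinct, have degree $1$ in $T'$ and degree at least $2$ in $T$. So each has a removed leaf as a neighbor, these two leaves are distinct, and they extend the path: $D\ge D'+2$. Thus $D'=D-2$. A node of $T'$ has a layer in $T$ exactly when it has one in $T'$, and the former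 is the latter plus $1$.
\end{proof}

Let $H_n$ be the height of $T_n$, the maximal depth of a node, let $\eta(n)=\mathbb{E}H_n$, and for $n\ge3$ put $t_n=e\log n-\frac32\log\log n$. The following is the only deep external result that we use.

\begin{theorem}[Addario-Berry and Ford \cite{ABF}]\label{thm:ABF}
$\eta(n)=t_n+O(1)$.
\end{theorem}

Two things are missing. The theorem concerns the mean only, and the trivial bounds $H_n\le D\le 2H_n$ leave a factor $2$ open. Both gaps are closed by cutting the edge $\{1,2\}$, which produces two independent trees, each typically of size comparable to $n$. Let $H'$ and $H''$ be their heights, measured from the nodes $1$ and $2$. For the fluctuations the idea is this: the larger of two independent heights exceeds their mean by half their typical difference, so large fluctuations of $H_m$ would force $\eta$ to grow faster than Theorem~\ref{thm:ABF} allows.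

\begin{lemma}\label{lem:tight}
$\sup_m\mathbb{E}|H_m-\eta(m)|<\infty$.
\end{lemma}

\begin{proof}
Let $n=4m$ and let $X,X'$ be independent copies of $H_m$. We have $H_n\ge\max(H',H'')$. A copy of $T_s$ with $s\ge m$ contains a copy of $T_m$ on its first $m$ nodes, so its height dominates $H_m$. If $m\le s\le 3m$, both components have size at least $m$ on $\{\Sigma=s\}$, and the identity $\max(a,b)=\frac12(a+b)+\frac12|a-b|$ gives
\[
\mathbb{E}[H_n\mid\Sigma=s]\ge\mathbb{E}\max(X,X')=\eta(m)+\tfrac12\mathbb{E}|X-X'| .
\]
For the other values of $s$ the larger component has size at least $2m$, so $\mathbb{E}[H_n\mid\Sigma=s]\ge\eta(m)$. Since $\mathbb{P}(m\le\Sigma\le3m)=\frac{2m+1}{4m-1}\ge\frac12$, we obtain $\eta(4m)\ge\eta(m)+\frac14\mathbb{E}|X-X'|$. For $m\ge3$ we have $t_{4m}-t_m\le e\log4$, so $\eta(4m)-\eta(m)=O(1)$ by Theorem~\ref{thm:ABF}. Finally $\mathbb{E}|X-\mathbb{E}X'|\le\mathbb{E}|X-X'|$ by Jensen's inequality, applied conditionally on $X$.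
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:layer}]
Let $n\ge3$ and let $D$ be the diameter of $T_n$. By Lemma~\ref{lem:tight} and Theorem~\ref{thm:ABF}, $\mathbb{E}|H_n-t_n|=O(1)$. Since $D\le2H_n$, this gives $\mathbb{E}(D-2t_n)^+=O(1)$. Because the upper deviations are controlled in this way, a lower bound on the \emph{mean} of $D$ suffices to finish.

Joining a deepest node of each component through the edge $\{1,2\}$ shows $D\ge H'+H''+1$. As $\Sigma$ and $n-\Sigma$ have the same law, $\mathbb{E}D\ge2\,\mathbb{E}\,\eta(\Sigma)$. There is a constant $K$ with $\eta(s)\ge e\log s-\frac32\log\log n-K$ for all $1\le s\le n$: for $s\ge3$ use Theorem~\ref{thm:ABF} and $\log\log s\le\log\log n$, and for $s\le2$ use $\eta(s)\ge0$, $\log\log n>0$ and $K\ge e\log2$. The inequality $N!\ge(N/e)^N$ gives $\mathbb{E}\log\Sigma=\frac{\log(n-1)!}{n-1}\ge\log(n-1)-1$. Hence $\mathbb{E}D\ge2t_n-O(1)$, and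
\[
\mathbb{E}|D-2t_n|=2\,\mathbb{E}(D-2t_n)^+-\mathbb{E}(D-2t_n)=O(1).
\]
By Lemma~\ref{lem:diam}, $|L-D/2|\le1$.
\end{proof}

\section{Protected subtrees of the Yule tree}\label{sec:yule}

In $T_n$ the subtrees of different children of a node compete for a fixed number of nodes and are dependent. In continuous time they become independent, and formula \eqref{eq:fringe} turns into an expectation over a tree of random age.

\subsection*{The Yule tree}
Start at time $0$ with one node, and let every node give birth to children at the times of its own independent Poisson process of rate $1$. Let $Y_a$ be the tree at time $a$, labeled in order of birth, and put $q(a)=1-e^{-a}$, so that $q'(a)=e^{-a}$.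

\begin{itemize}
\item[(Y1)] $\mathbb{P}(|Y_a|=m)=e^{-a}q(a)^{m-1}$, so $\mathbb{E}|Y_a|=e^a$; given $|Y_a|=m$, the tree $Y_a$ is a copy of $T_m$. Indeed, with $m$ nodes present the next birth comes at rate $m$, from a uniform parent independent of the birth times, and $P_m=e^{-a}q^{m-1}$ solves $P_m'=(m-1)P_{m-1}-mP_m$ with $P_m(0)=\mathbf{1}_{\{m=1\}}$.
\item[(Y2)] The ages at time $a$ of the children of the root form a Poisson process of rate $1$ on $(0,a)$: their number is Poisson with mean $a$, and given the number they are independent and uniform. Given the ages, the subtrees of the children are independent, and a child of age $b$ carries a copy of $Y_b$.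
\item[(Y3)] If $\tau$ is exponential with mean $1$ and independent of $Y$, then, with $u=e^{-a}$, $\mathbb{P}(|Y_\tau|=m)=\int_0^1u(1-u)^{m-1}du=\frac1{m(m+1)}$. Hence $\mathbb{E}\,\varphi(Y_\tau)=\sum_{m\ge1}\frac{\mathbb{E}\varphi(T_m)}{m(m+1)}$.
\end{itemize}

Comparing (Y3) with \eqref{eq:fringe} and using $\sum_{m\ge n}\frac1{m(m+1)}=\frac1n$, we get for $\varphi\ge0$
\begin{equation}\label{eq:transfer}
n\,\mathbb{E}\,\varphi(Y_\tau)-\sup\varphi\ \le\ \mathbb{E}\sum_{w\ne1}\varphi(F_w)\ \le\ n\,\mathbb{E}\,\varphi(Y_\tau),
\end{equation}
the left inequality for bounded $\varphi$. To count configurations along a distinguished line of descent we use the Campbell--Mecke formula: singling out one child of the root leaves behind an independent Yule tree of the same age.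

\begin{lemma}\label{lem:mecke}
Let $f_1,f_2\ge0$ be functions of unlabeled rooted trees. Summing over the children $c$ of the root of $Y_a$,
\[
\mathbb{E}\sum_{c}f_1(F_c)\,f_2(Y_a\setminus F_c)=\mathbb{E}f_2(Y_a)\int_0^a\mathbb{E}f_1(Y_b)\,db .
\]
\end{lemma}

\begin{proof}
Let $\xi_1,\xi_2,\dots$ be independent copies of $Y_B$ with $B$ uniform on $(0,a)$, and let $[\xi_1,\dots,\xi_N]$ be the tree formed by a root with these subtrees. By (Y2) and symmetry the left side is
\[
\sum_{N\ge1}e^{-a}\frac{a^N}{N!}\,N\;\mathbb{E}f_1(\xi_N)\,\mathbb{E}f_2([\xi_1,\dots,\xi_{N-1}])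
=a\,\mathbb{E}f_1(\xi_1)\sum_{N\ge0}e^{-a}\frac{a^{N}}{N!}\,\mathbb{E}f_2([\xi_1,\dots,\xi_{N}]).
\qedhere
\]
\end{proof}

\subsection*{Protection}
A rooted tree is \emph{$m$-protected} if every node of depth less than $m$ has a child. This is what the condition of rank looks like inside a fringe subtree. Let
\[
p_m(a)=\mathbb{P}(Y_a\text{ is $m$-protected}),\qquad I_m(a)=\int_0^ap_m(b)\,db,\qquad c_m=I_m(\infty),
\]
and let $s_m(a)$ be the probability that all children of the root of $Y_a$ have $m$-protected subtrees, the case of no children being allowed. By (Y2) and thinning of Poisson processes, the numbers of children with and without an $m$-protected subtree are independent Poisson variables with means $I_m(a)$ and $a-I_m(a)$. A tree is $m$-protected, $m\ge1$, if and only if the root has a child and all its children have $(m-1)$-protected subtrees. Therefore $p_0=1$ and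
\begin{equation}\label{eq:rec}
s_m(a)=e^{-a+I_m(a)},\qquad p_m(a)=s_{m-1}(a)\bigl(1-e^{-I_{m-1}(a)}\bigr)=s_{m-1}(a)-e^{-a}\quad(m\ge1).
\end{equation}

The recursion cannot be iterated in closed form beyond the first steps. A factorial bound comes instead from a necessary condition that involves one path only. Starting at the root, move repeatedly to the youngest child, the one with the largest label; call this path the \emph{youngest-child chain}. In an $r$-protected tree it has at least $r$ edges.

\begin{lemma}\label{lem:chain}
For all $r\ge0$, $a\ge0$ and $m\ge1$,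
\[
p_r(a)\le\frac{q(a)^r}{r!},\qquad \mathbb{P}(T_m\text{ is $r$-protected})\le\frac1{r!}\,\mathbf{1}_{\{m\ge r+1\}} .
\]
\end{lemma}

\begin{proof}
Let $\pi_r(a)$ and $\kappa_r(m)$ be the probabilities that the youngest-child chain has at least $r$ edges in $Y_a$ and in $T_m$. The age of the youngest child of the root is the first point of a Poisson process on $(0,a)$, so it has density $e^{-b}$ there, and given the age $b$ the child carries a copy of $Y_b$. Thus $\pi_0=1$ and $\pi_r(a)=\int_0^ae^{-b}\pi_{r-1}(b)\,db$, whence $\pi_r(a)=q(a)^r/r!$ by induction. By (Y1), $\sum_m(1-q)q^{m-1}\kappa_r(m)=q^r/r!$ for all $q\in(0,1)$. Dividing by $1-q$ and comparing coefficients gives $\kappa_r(m)=\frac1{r!}\mathbf{1}_{\{m\ge r+1\}}$.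
\end{proof}

\begin{remark}
Let $r\le n-2$. The expected number of $v\ne1$ with $F_v$ $r$-protected is at most $n\sum_{m>r}\frac1{r!\,m(m+1)}=\frac n{(r+1)!}$ by \eqref{eq:fringe} and Lemma~\ref{lem:chain}, and at least $\frac n{(r+2)!}$ by counting hanging paths on $r+1$ nodes. Looking only below $v$ thus leads to the equation $r!\approx n$ and to the value $\log n/\log\log n$. The factor $\frac12$ in Theorem~\ref{thm:main} is the price of excluding leaves that are reached through the ancestors of $v$.
\end{remark}

From now on $\gamma=1-\frac1e$ and $\beta=1+\gamma=2-\frac1e$.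

\begin{lemma}\label{lem:s}
For all $a\ge0$:
\begin{itemize}
\item[\textup{(a)}] $e^{-1}\le s_1(a)\le1$;
\item[\textup{(b)}] $e^{-1-\gamma a}\le s_2(a)\le e^{-\gamma a}$;
\item[\textup{(c)}] $e^{-a}\le s_m(a)\le e^{-a+c_m}$ for $m\ge3$, and $S:=\sum_{m\ge3}c_m<\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $p_1=q$, so $I_1(a)=a-q(a)$ and $s_1(a)=e^{-q(a)}$.

(b) By \eqref{eq:rec}, $p_2(b)=e^{u-1}-u$ with $u=e^{-b}$. Convexity gives $1\le e^u\le1+(e-1)u$ on $[0,1]$, hence $\frac1e-e^{-b}\le p_2(b)\le\frac1e-\frac ue\le\frac1e$. Integrating, $\frac ae-1\le I_2(a)\le\frac ae$.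

(c) The two bounds follow from $0\le I_m\le c_m$. For $m\ge3$ an $m$-protected tree is $3$-protected, so $p_m(b)\le p_3(b)\le s_2(b)\le e^{-\gamma b}$ by \eqref{eq:rec} and (b). Also $p_m(b)\le1/m!$ by Lemma~\ref{lem:chain}. The geometric mean of the two bounds gives $p_m(b)\le e^{-\gamma b/2}/\sqrt{m!}$, so $c_m\le2/(\gamma\sqrt{m!})$.
\end{proof}

The lemma describes three regimes. An old node has about one childless child, so requiring that all its children be $1$-protected costs a constant factor, and $p_2(b)\to1/e$. Requiring $2$-protected children rejects a fraction $\gamma$ of the old children and costs $e^{-\gamma a}$. Requiring $m$-protected children with $m\ge3$ costs $e^{-a}$, as much as forbidding children altogether, up to factors $e^{c_m}$ whose product over all $m\ge3$ converges.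

\section{The upper bound for the rank}\label{sec:upper}

\begin{proposition}\label{prop:upper}
Let $C=5e^S$. For $4\le r\le\log n$,
\[
\mathbb{P}(R\ge r)\le C\,\nu_r(n)+\frac{r^2(1+\log n)^r}{(r!)^2}.
\]
If $r\sim\theta\frac{\log n}{\log\log n}$ with $\theta>0$ fixed, the last term is $n^{-\theta+o(1)}$.
\end{proposition}

We bound the expected number of nodes of rank at least $r$. Let $v=v_0,v_1,v_2,\dots$ be the line of ancestors of $v$, the \emph{spine}. Suppose that $v$ has depth at least $r$. Then $v_1,\dots,v_{r-1}$ are non-root nodes with a child, so they are not leaves, and the off-spine children of $v_{r-1}$ are at distance $r$ from $v$. All constraints therefore lie in the fringe subtree of $v_k$, where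
\[
k=r-2 ,
\]
and \eqref{eq:transfer} applies. For a rooted tree $F$ and $0\le j\le k$, let $g_j(F)$ be the number of nodes $v$ of depth $j$ such that every node of $F$ at distance less than $r$ from $v$ has a child, and let $Q_r=\mathbb{E}\,g_k(Y_\tau)$.

\begin{lemma}\label{lem:spine}
For $r\ge2$,
\[
Q_r=\int_{a_k>\dots>a_0>0}e^{-a_k}\,p_r(a_0)\prod_{j=1}^{k}s_{r-j-1}(a_j)\;da_0\cdots da_k .
\]
\end{lemma}

\begin{proof}
Let $G_j(a)=\mathbb{E}\,g_j(Y_a)$, so $G_0=p_r$. Let $j\ge1$ and let $v$ be a node of depth $j$ in $F$, lying in the subtree $F_c$ of the child $c$ of the root. The root has a child. A node of depth $i$ in the subtree of another child $c'$ is at distance $j+1+i$ from $v$. So $v$ is counted by $g_j(F)$ if and only if it is counted by $g_{j-1}(F_c)$ and all $F_{c'}$, $c'\ne c$, are $(r-j-1)$-protected. Lemma~\ref{lem:mecke} gives $G_j(a)=s_{r-j-1}(a)\int_0^aG_{j-1}(b)\,db$. Iterate, and integrate $G_k$ against the density $e^{-a}$ of $\tau$.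
\end{proof}

In this formula $a_j$ is the age of $v_j$, and $s_{r-j-1}(a_j)$ is the cost of the off-spine children of $v_j$.

\begin{example}\label{ex:small}
For $r=2$ there is no spine: a node $v$ of depth at least $2$ has rank at least $2$ exactly when $F_v$ is $2$-protected, and $Q_2=\int_0^1(e^{u-1}-u)\,du=\frac12-\frac1e$. By \eqref{eq:transfer} and Lemma~\ref{lem:counts}(c), the expected number of nodes of rank at least $2$ is $(\frac12-\frac1e)n+O(\log n)$. For $r=3$ the siblings of $v$ must have a child, which contributes the bounded factor $s_1(a_1)$. The factor $s_2$ first appears for $r=4$: the siblings of $v$ must be $2$-protected and the siblings of its parent $1$-protected. By Lemmas~\ref{lem:chain} and~\ref{lem:s},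
\[
Q_4\le\int_{a_2>a_1>a_0>0}e^{-a_2}\,e^{-\gamma a_1}\,\frac{q(a_0)^4}{4!}\;da .
\]
Integrating $a_2$ over $(a_1,\infty)$ gives $e^{-a_1}$; then integrating $e^{-\beta a_1}$ over $(a_0,\infty)$ gives $e^{-\beta a_0}/\beta$. With $u=e^{-a_0}$ and $da_0=du/u$,
\[
Q_4\le\frac1{\beta}\int_0^1u^{\beta-1}\frac{(1-u)^4}{4!}\,du=\frac{\Gamma(\beta)}{\beta\,\Gamma(7-\frac1e)} .
\]
The two top nodes of the spine produce the non-integer exponent $\beta$. For larger $r$ every further spine node carries a factor $e^{-a_j}$, as a node of a bare path would, and raises the exponent by one.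
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
\emph{Nodes of depth at least $r$.} If such a node $v$ has rank at least $r$, then $w=v_k$ is not the root, no node of $F_w$ is the root of $T_n$, and so $v$ is counted by $g_k(F_w)$. By \eqref{eq:transfer} the expected number of these $v$ is at most $nQ_r$. In Lemma~\ref{lem:spine} use $s_1(a_k)\le1$, $s_2(a_{k-1})\le e^{-\gamma a_{k-1}}$ and $p_r\le q^r/r!$. For $1\le j\le k-2$ the indices $r-j-1$ are distinct and at least $3$, so Lemma~\ref{lem:s}(c) gives
\[
Q_r\le e^{S}\int_{a_k>\dots>a_0>0}e^{-a_k}\,e^{-\gamma a_{k-1}}\prod_{j=1}^{k-2}e^{-a_j}\;\frac{q(a_0)^r}{r!}\;da .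
\]
Put $u_j=e^{-a_j}$. As in Example~\ref{ex:small}, the integration over $a_k$ and $a_{k-1}$ gives $u_{k-2}^\beta/\beta$. For $1\le j\le k-2$ the measure $e^{-a_j}da_j$ becomes $du_j$, and integrating successively $u_{k-2},\dots,u_1$, each over $(0,u_{j-1})$, gives
\[
\frac{u_0^{\beta+k-2}}{\beta(\beta+1)\cdots(\beta+k-2)}=\frac{\Gamma(\beta)}{\Gamma(\beta+k-1)}\,u_0^{\beta+k-2}.
\]
Finally $\frac1{r!}\int_0^1(1-u)^ru^{\beta+k-3}\,du=\Gamma(\beta+k-2)/\Gamma(\beta+k+r-1)$. Since $\beta+k-2=r-2-\frac1e$ and $\beta+k+r-1=2r-1-\frac1e$,
\[
Q_r\le\frac{e^S\,\Gamma(\beta)}{(r-2-\frac1e)\,\Gamma(2r-1-\frac1e)}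
=\frac{e^S\,\Gamma(\beta)}{\Gamma(2r-\frac1e)}\Bigl(2+\frac{3+\frac1e}{r-2-\frac1e}\Bigr)\le\frac{5e^S}{\Gamma(2r-\frac1e)},
\]
because $r\ge4$ and $\Gamma\le1$ on $[1,2]$.

\emph{Nodes of depth less than $r$.} Here the ball around $v$ reaches the root, which \eqref{eq:transfer} does not see. But these nodes are few, and the constraints below $v$ suffice. If $v$ has rank at least $r$, then $F_v$ is $r$-protected: its non-root nodes of depth less than $r$ in $F_v$ are not leaves, and the root of $T_n$ always has a child. Condition as in Lemma~\ref{lem:reshape}(a). The depth of $v$ is then determined, and $F_v$ is $r$-protected with conditional probability at most $1/r!$ by Lemma~\ref{lem:chain}; it matters here that this bound is uniform in the size of $F_v$. By Lemma~\ref{lem:counts}(c) the expected number of such $v$ is at most $\frac1{r!}\sum_{d<r}\lambda_n^d/d!$. Since $r\le\log n\le\lambda_n$, the terms increase with $d$, and the bound is at most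
\[
\frac{r\,\lambda_n^{r-1}}{r!\,(r-1)!}\le\frac{r^2(1+\log n)^r}{(r!)^2}.
\]
If $r\sim\theta\log n/\log\log n$, then $\log r\sim\log\log n$, so both $r\log(1+\log n)$ and $\log r!\sim r\log r$ are $(\theta+o(1))\log n$, and the last expression is $n^{\theta-2\theta+o(1)}$.
\end{proof}

\section{The lower bound for the rank}\label{sec:lower}

We must show that a configuration whose expected number may be of constant order does occur with probability bounded below, and w.h.p.\ when the expected number diverges. We avoid a second moment computation by exposing the tree in two stages. The first stage reveals $\mathcal G_\ell$ and produces $n^{1-o(1)}$ candidate sites, a number large enough for a crude concentration inequality. The second stage reveals the shapes of the fringe subtrees at the sites, which are independent.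

We recall McDiarmid's bounded difference inequality: if $X_1,\dots,X_N$ are independent and $f(X_1,\dots,X_N)$ changes by at most $b$ when one argument is changed, then $\mathbb{P}(f\le\mathbb{E}f-t)\le\exp(-2t^2/(Nb^2))$ for $t\ge0$. It is effective only for $t\gg\sqrt N$, which is why it cannot be applied to the rare configurations themselves.

\begin{lemma}\label{lem:plant}
Let $2\le\ell\le n-1$ and let $Z^*\subseteq Z_\ell$ be a set determined by $T_n$, with $\mu=\mathbb{E}|Z^*|$. Suppose that
\begin{itemize}
\item[\textup{(P1)}] if $z\in Z^*$ and $F_z$ is a path starting at $z$, then $R\ge r$;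
\item[\textup{(P2)}] changing the parent of one node changes $|Z^*|$ by at most $b$;
\item[\textup{(P3)}] $Z^*$ is $\mathcal G_\ell$-measurable.
\end{itemize}
Then $\mathbb{P}(R<r)\le\exp\bigl(-\frac{\mu^2}{2b^2n}\bigr)+\exp\bigl(-\frac{\mu}{2(\ell-1)!}\bigr)$.
\end{lemma}

\begin{proof}
The parents of $2,\dots,n$ are independent, so (P2) and McDiarmid's inequality with $t=\mu/2$ bound $\mathbb{P}(|Z^*|\le\mu/2)$ by the first term. By (P3) and Lemma~\ref{lem:reshape}(b), given $\mathcal G_\ell$ the trees $F_z$, $z\in Z^*$, are paths independently with probability $1/(\ell-1)!$. By (P1), $\mathbb{P}(R<r\mid\mathcal G_\ell)\le\exp(-|Z^*|/(\ell-1)!)$, which is at most the second term when $|Z^*|>\mu/2$.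
\end{proof}

To verify (P2) we use the following observation. Let two increasing trees differ only in the parent of $i$, which is $p$ in one and $p'$ in the other. Deleting the edge from $i$ to its parent leaves the same two pieces in both trees, namely $F_i$ and a tree $T^\circ$ containing $p$ and $p'$. Let $K$ and $K'$ be the paths from $p$ and $p'$ to the root in $T^\circ$. Then $K$ and $K'$ are lines of ancestors in both trees, and $F_u$ is the same in both trees for every $u\notin K\cup K'$.

\begin{example}[Bare paths]\label{ex:bare}
Take $\ell=2r+1$ and $Z^*=Z_\ell$, so $\mu=\frac n{\ell(\ell+1)}$ and (P3) is trivial. If $F_z$ is the path $z=z_0,\dots,z_{2r}$, the nodes at distance less than $r$ from $z_r$ are $z_1,\dots,z_{2r-1}$, all of degree $2$; this is (P1). Fringe sizes change only on $K\cup K'$, and in each of the two trees each of $K,K'$ contains at most one node of fringe size $\ell$; so (P2) holds with $b=2$. Lemma~\ref{lem:plant} gives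
\[
\mathbb{P}(R<r)\le\exp\Bigl(-\frac{\mu^2}{8n}\Bigr)+\exp\Bigl(-\frac{n}{2(2r+2)!}\Bigr).
\]
For $r\sim\frac{1-\varepsilon}2\frac{\log n}{\log\log n}$ with $0<\varepsilon<1$ we have $\mu=n^{1-o(1)}$ and $(2r+2)!=n^{1-\varepsilon+o(1)}$, so both terms tend to $0$. Together with Proposition~\ref{prop:upper} for $\theta=\frac{1+\varepsilon}2$, where $\nu_r(n)=n^{-\varepsilon+o(1)}$, this already proves the first part of Theorem~\ref{thm:main}.
\end{example}

For Theorem~\ref{thm:rank} bare paths are too wasteful: $(2r+2)!=\Gamma(2r+3)$ exceeds $\Gamma(2r-\frac1e)$ by a factor of order $r^{3+1/e}$, more than the factor $(2r)^2$ that separates consecutive values of $r$. The remedy is to use a shorter path and to let the ball around $v$ extend above $z$. The following heuristic count shows how far to go. Let $\ell=2r-j$, and let $v$ be the path node at distance $r$ from the bottom leaf. Each unit of $j$ gains a factor of order $r$ in the count $n/(\ell+1)!$. The parent of $z$ is at distance $r-j$ from $v$, so its other children must be $(j-1)$-protected, those of the grandparent $(j-2)$-protected, and so on. These ancestors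 have ages about $\log\ell$, the age at which a Yule tree has size about $\ell$. By Lemma~\ref{lem:s}, the steps up to $j=2$ cost a constant factor, the step to $j=3$ costs $s_2\approx\ell^{-\gamma}$, less than it gains, and the step to $j=4$ costs $s_3\approx\ell^{-1}$ and gains nothing. So we take $j=3$, and the count becomes $n\ell^{-\gamma}/\Gamma(2r-1)$, which is of order $\nu_r(n)$.

\begin{proposition}\label{prop:lower}
Let $c=e^{-9}/16$. If $r\sim\frac12\frac{\log n}{\log\log n}$, then $\mathbb{P}(R<r)\le e^{-c\,\nu_r(n)}+o(1)$.
\end{proposition}

\begin{figure}[ht]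
\centering
\begin{tikzpicture}[xscale=1.1,yscale=0.9]
\draw[dashed] (-0.9,0)--(0,0);
\draw (0,0)--(9,0);
\draw (1,0)--(0.6,-0.7)--(0.6,-1.4);
\draw (1,0)--(1.2,-0.7)--(1.2,-1.4);
\draw (2,0)--(2.3,-0.7)--(1.9,-1.4)--(1.9,-2.1);
\draw (2.3,-0.7)--(2.7,-1.4)--(2.7,-2.1);
\foreach \p in {(0,0),(1,0),(2,0),(3,0),(4,0),(5,0),(6,0),(7,0),(8,0),(0.6,-0.7),(1.2,-0.7),(2.3,-0.7),(1.9,-1.4),(2.7,-1.4)}
  \fill \p circle (2.2pt);
\foreach \p in {(9,0),(0.6,-1.4),(1.2,-1.4),(1.9,-2.1),(2.7,-2.1)}
  \filldraw[fill=white] \p circle (2.2pt);
\draw (4,0) circle (4.5pt);
\node at (0,0.4) {$w^+$}; \node at (1,0.4) {$w$}; \node at (2,0.4) {$y$};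
\node at (3,0.4) {$z$}; \node at (4,0.4) {$v$}; \node at (9,0.4) {$z_6$};
\end{tikzpicture}
\caption{A configuration that forces a node $v$ of rank at least $r=5$; the dashed edge leads toward the root. The fringe subtree of $z$ is a path $z=z_0,\dots,z_6$ on $2r-3$ nodes, and $v=z_1$. The other children of $y$ have $2$-protected subtrees, and the other children of $w$ have a child. Filled nodes are at distance less than $5$ from $v$, and each has a parent and a child. Open nodes are at distance $5$ and may be leaves.}
\label{fig:config}
\end{figure}

\begin{proof}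
Let $n$ be large, so that $r\ge4$, and let $\ell=2r-3$. For a rooted tree $F$ with root $w$, let $\chi(F)$ be the number of nodes $z$ of depth $2$, with parent $y$, such that
\begin{itemize}
\item[(C1)] $|F_z|=\ell$;
\item[(C2)] every child $c\ne z$ of $y$ has a $2$-protected subtree $F_c$;
\item[(C3)] every child $c\ne y$ of $w$ has a child;
\item[(C4)] no node of $F$ other than $z$ has fringe size $\ell$.
\end{itemize}
Conditions (C1)--(C3) describe the configuration of Figure~\ref{fig:config}. Condition (C4) isolates it, and gives $\chi\le1$. Without (C4), a node $y$ could have many children of fringe size $\ell$, and attaching one leaf to $y$ would destroy all these sites at once, against (P2); also (C2) could depend on the shape of another fringe subtree of size $\ell$, against (P3). Call a node $w$ of $T_n$ an \emph{anchor} if it has depth at least $2$ and $\chi(F_w)=1$, and let $Z^*$ be the set of the corresponding nodes $z$. An anchor is the grandparent of its node $z$, so $|Z^*|$ is the number of anchors.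

\emph{Property \textup{(P1)}.} Let $F_z$ be the path $z=z_0,\dots,z_{2r-4}$, let $v=z_{r-4}$, and let $w^+$ be the parent of $w$. The nodes at distance less than $r$ from $v$ are: $z_0,\dots,z_{2r-5}$; the nodes $y,w,w^+$, at distances $r-3$, $r-2$, $r-1$; the other children of $y$ and their children, at distances $r-2$ and $r-1$; and the other children of $w$, at distance $r-1$. None of them is the root, since $w$ has depth at least $2$, and each has a child, by (C2) and (C3) for the last two groups. So $v$ has rank at least $r$.

\emph{Property \textup{(P2)} with $b=3$.} Change the parent of $i$ from $p$ to $p'$. Being an anchor depends on $F_w$ and on whether $w$ has depth at least $2$, that is, on whether $w\ne1$ and its parent is not $1$. So the status can change only for $w\in K\cup K'\cup\{i\}$. A line of ancestors contains at most one anchor: if $w_1$ is a proper ancestor of $w_2$ and both are anchors, with nodes $z_1,z_2$, then $z_2\in F_{w_1}$ has fringe size $\ell$, so $z_2=z_1$ by (C4), and $w_1\neq w_2$ would both be the grandparent of this node. Hence $K\cup K'\cup\{i\}$ contains between $0$ and $3$ anchors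 in each tree.

\emph{Property \textup{(P3)}.} Let $w$ be an anchor with node $z$, and reshape at some $z'\in Z_\ell$. If $z'\ne z$, then $z'\notin F_w$ by (C4), and $w\notin F_{z'}$ because $|F_w|>\ell$; so $F_{z'}$ is disjoint from $F_w$, and neither $F_w$ nor the depth of $w$ changes. If $z'=z$, then (C1)--(C3) do not involve the edges inside $F_z$, and (C4) persists because proper descendants of $z$ have fringe size less than $\ell$. So $w$ stays an anchor with the same $z$. Reshaping is reversible, so $Z^*$ is invariant, and Lemma~\ref{lem:reshape}(b) applies.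

\emph{The mean.} For $m=1,2$ let $\sigma_m(a)$ be the probability that in $Y_a$ all children of the root have $m$-protected subtrees and no non-root node has fringe size $\ell$. Under (C1) the nodes $y$ and $w$ have fringe size greater than $\ell$, and the proper descendants of $z$ less than $\ell$. So (C2)--(C4) say exactly that $F_y\setminus F_z$ has the property defining $\sigma_2$ and $F\setminus F_y$ has the property defining $\sigma_1$. Applying Lemma~\ref{lem:mecke} at $w$ and then at $y$,
\[
\mathbb{E}\,\chi(Y_\tau)=\int_{a_2>a_1>a_0>0}e^{-a_2}\,\sigma_1(a_2)\,\sigma_2(a_1)\,\mathbb{P}(|Y_{a_0}|=\ell)\;da .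
\]
Restrict the integral to the unit cube $a_j\in[\log\ell+j,\log\ell+j+1]$, $j=0,1,2$. There $e^{-a_2}\ge e^{-3}/\ell$. Since $e^{-a_0}\in[\frac1{e\ell},\frac1\ell]$, (Y1) gives $\mathbb{P}(|Y_{a_0}|=\ell)\ge\frac1{e\ell}(1-\frac1\ell)^{\ell-1}\ge\frac1{e^2\ell}$. By (Y1) and Lemma~\ref{lem:counts}(a), the expected number of non-root nodes of fringe size $\ell$ in $Y_a$ is at most $\mathbb{E}|Y_a|/\ell^2=e^a/\ell^2$. With Lemma~\ref{lem:s},
\[
\sigma_1(a_2)\ge e^{-1}-\frac{e^3}\ell,\qquad
\sigma_2(a_1)\ge e^{-1-\gamma(\log\ell+2)}-\frac{e^2}{\ell}\ge e^{-3}\ell^{-\gamma}-\frac{e^2}\ell .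
\]
As $\gamma<1$, condition (C4) is asymptotically free: the product of the two bounds is at least $\frac12e^{-4}\ell^{-\gamma}$ for large $\ell$. Hence $\mathbb{E}\,\chi(Y_\tau)\ge\frac12e^{-9}\ell^{-2-\gamma}$. By \eqref{eq:transfer} with $\chi\le1$, and discarding the nodes of depth $1$, whose expected number is $\lambda_n\le1+\log n$,
\[
\mu=\mathbb{E}|Z^*|\ge\tfrac12e^{-9}n\,\ell^{-2-\gamma}-2-\log n\ge\tfrac14e^{-9}n\,\ell^{-3+1/e}
\]
for large $n$, because $\ell=O(\log n)$.

\emph{Conclusion.} Lemma~\ref{lem:plant} gives $\mathbb{P}(R<r)\le\exp(-\frac{\mu^2}{18n})+\exp(-\frac\mu{2(\ell-1)!})$. The first term tends to $0$, since $\mu^2/n=n^{1-o(1)}$. For the second, $(\ell-1)!=\Gamma(2r-3)$ and $\Gamma(2r-\frac1e)/\Gamma(2r-3)\sim\ell^{\,3-1/e}$, so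
\[
\frac{\mu}{2(\ell-1)!}\ge\frac{e^{-9}}8\,\frac{n}{\ell^{\,3-1/e}\,\Gamma(2r-3)}=(1+o(1))\frac{e^{-9}}8\,\nu_r(n)\ge c\,\nu_r(n)
\]
for large $n$.
\end{proof}

\section{Two-point concentration}\label{sec:twopoint}

\begin{proof}[Proof of Theorem~\ref{thm:rank}]
The bounds \eqref{eq:twosided} are Proposition~\ref{prop:lower} and Proposition~\ref{prop:upper} with $\theta=\frac12$.

\emph{Size of $x_n$.} Let $y=2x_n\to\infty$. Stirling's formula applied to $\Gamma(y-\frac1e)=n$ gives
\begin{equation}\label{eq:stirling}
y\,(\log y-1+o(1))=\log n .
\end{equation}
Taking logarithms, $\log y+\log(\log y-1+o(1))=\log\log n$. The second term is $o(\log y)$, so $\log y\sim\log\log n$; then the second term equals $\log\log\log n+o(1)$, so $\log y=\log\log n-\log\log\log n+o(1)$. Inserting this in \eqref{eq:stirling},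
\begin{equation}\label{eq:y}
\frac{\log n}{y}=\log\log n-\log\log\log n-1+o(1).
\end{equation}
In particular $x_n\sim\frac12\frac{\log n}{\log\log n}$, and \eqref{eq:twosided} applies to $r=r_n-1$, $r_n$ and $r_n+1$.

\emph{Two values.} The choice of $r_n$ gives $r_n+1>x_n+\frac12$ and $r_n-1\le x_n-\frac12$. By monotonicity and the functional equation of $\Gamma$, for large $n$,
\[
\Gamma\bigl(2(r_n+1)-\tfrac1e\bigr)\ge\Gamma\bigl(y-\tfrac1e+1\bigr)=(y-\tfrac1e)\,n,\qquad
\Gamma\bigl(2(r_n-1)-\tfrac1e\bigr)\le\Gamma\bigl(y-\tfrac1e-1\bigr)=\frac n{y-\frac1e-1}.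
\]
Thus $\nu_{r_n+1}(n)\to0$ and $\nu_{r_n-1}(n)\to\infty$, and \eqref{eq:twosided} yields $\mathbb{P}(R\ge r_n+1)\to0$ and $\mathbb{P}(R\ge r_n-1)\to1$. Along a subsequence with $\nu_{r_n}(n)\to0$, the upper bound with $r=r_n$ gives $R<r_n$ w.h.p., so $R=r_n-1$; along a subsequence with $\nu_{r_n}(n)\to\infty$, the lower bound gives $R\ge r_n$ w.h.p., so $R=r_n$. On the event $R\in\{r_n-1,r_n\}$ we have $|2R-y|\le3$, so $\frac{\log n}{2R}=\frac{\log n}y+O\bigl(\frac{\log n}{y^2}\bigr)=\frac{\log n}y+o(1)$, and \eqref{eq:y} gives \eqref{eq:expansion}.

\emph{One value does not suffice.} We choose $n$ so that $\nu_r(n)$ stays of constant order. Let $\epsilon=\frac1{2C}$ and $n=\lfloor\epsilon\,\Gamma(2r-\frac1e)\rfloor$ with $r\to\infty$ through the integers. Then $\nu_r(n)\to\epsilon$. Also $\log n\sim2r\log r$, hence $\log\log n\sim\log r$ and $r\sim\frac12\frac{\log n}{\log\log n}$. Apply \eqref{eq:twosided} to the sequence $r(n)$ that takes these values on these $n$ and equals $r_n$ elsewhere. Along our sequence, $\mathbb{P}(R\ge r)\le\frac12+o(1)$ and $\mathbb{P}(R<r)\le e^{-c\epsilon}+o(1)$. Any single value is either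 at least $r$ or less than $r$, so its probability is at most $\max(\frac12,e^{-c\epsilon})+o(1)$, which is bounded away from $1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABF}
L. Addario-Berry, K. Ford,
\emph{Poisson--Dirichlet branching random walks},
Ann. Appl. Probab. 23 (2013) 283--307.

\bibitem{SKHK}
Huck Stepanyants, P. L. Krapivsky, Harrison Hartle, Dmitri Krioukov,
\emph{The rank and layer distributions in random recursive trees},
arXiv:2608.04303 (2026).

\end{thebibliography}
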